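# Cancelling a Countable Abelian Group: Stable Range 1 and the Complexity of Cancellation

## 1. Guessing the complexity from the quantifiers, and some tests

All groups in these notes are abelian and all rings have a $1$.

**Definition 1.1.** A group $A$ is *cancellable* if, for all groups $G,H$ (of any cardinality), $A\oplus G\cong A\oplus H$ implies $G\cong H$.

How hard is it to decide whether a given computable group is cancellable? Fix a standard effective enumeration $(A_e)_{e\in\omega}$ of the (partial) computable structures in the language of groups, and put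
$$I_{\rm canc}=\{e\in\omega: A_e\text{ is a computable abelian group and }A_e\text{ is cancellable}\}.$$
Recall the scale. A set of integers, or of reals (elements of $\omega^\omega$ or $2^\omega$), is $\Sigma^1_1$ if it is defined by one existential quantifier over reals followed by an arithmetical condition. Then $\Pi^1_1$ is the dual class, $\Pi^1_2$ means $\forall X\,\exists Y\,(\text{arithmetical})$, $\Sigma^1_2$ means $\exists X\,\forall Y\,(\text{arithmetical})$, and $\Delta^1_2=\Sigma^1_2\cap\Pi^1_2$. All these classes are closed under number quantifiers. A set $S\subseteq\omega$ is *$\Pi^1_2$ $m$-complete* if it is $\Pi^1_2$ and every $\Pi^1_2$ set $T$ is $m$-reducible to $S$: there is a computable $g$ with $n\in T\iff g(n)\in S$.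

If $G$ and $H$ ranged over countable groups only, the definition would read: for all $G,H$ and all isomorphisms $A\oplus G\to A\oplus H$ there is an isomorphism $G\to H$. This is $\forall\exists$ over reals, so $\Pi^1_2$. As $G,H$ are arbitrary, even this upper bound is not visible. A natural first guess is that the property is as complicated as its definition, and this is the conjecture of Harrison-Trainor and Ho ("Characterizations of Cancellable Groups", arXiv:1809.07191, 2018): *$I_{\rm canc}$ is $\Pi^1_2$ $m$-complete.* They show that the cancellation property is $\Pi^1_1$ $m$-hard, and that the index set of cancellable rank 1 torsion-free groups is $\Pi^0_4$ $m$-complete; they state that they know of no upper bound for the general property.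

Let us test the guess on groups where we can see everything. By results of Walker and Cohn, every finitely generated group is cancellable. For $\mathbb Z^n$ we do this by hand, in a form that will be needed twice.

**Lemma 1.2.** If $X=F_1\oplus G_1=F_2\oplus H_1$ with $F_1\cong F_2\cong\mathbb Z^n$, there is an isomorphism $G_1\to H_1$ that is the identity on $L=G_1\cap H_1$. In particular $\mathbb Z^n$ is cancellable.

*Proof.* $G_1/L$ embeds in $X/H_1\cong\mathbb Z^n$, so it is free of finite rank and $G_1=L\oplus L_1$ with $L_1$ finitely generated free. Likewise $H_1=L\oplus L_2$. Then $X/L\cong F_1\oplus L_1\cong F_2\oplus L_2$. Comparing ranks, $\mathrm{rk}\,L_1=\mathrm{rk}\,L_2$, so $L_1\cong L_2$. Take the identity on $L$ together with an isomorphism $L_1\cong L_2$. $\square$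

**Lemma 1.3.** (a) A divisible group $D$ of finite torsion-free rank with all $D[p]=\{x\in D:px=0\}$ finite ($p$ prime) is cancellable. (b) Summands and finite direct sums of cancellable groups are cancellable. (c) $X^{(\omega)}=\bigoplus_{n<\omega}X$ is not cancellable if $X\neq0$.

*Proof.* (a) Let $D\oplus G\cong D\oplus H$. Dividing by maximal divisible subgroups, the reduced parts of $G$ and $H$ are isomorphic. A divisible group is determined by its torsion-free rank and its $p$-ranks. For the maximal divisible subgroups of $G$ and $H$ these cardinals agree after adding the same finite cardinal, so they agree. Since a group is the direct sum of its maximal divisible subgroup and a reduced group, $G\cong H$. (b) If $A=B\oplus C$ is cancellable and $B\oplus G\cong B\oplus H$, add $C$ on both sides and cancel $A$. For sums, cancel one summand after the other. (c) $X^{(\omega)}\oplus X\cong X^{(\omega)}\oplus0$. $\square$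

So $\mathbb Q$ is cancellable. (The problem as posed mentions $\mathbb Q$ in passing as a group that is not; by (a) this is inaccurate, and nothing below depends on it.) Among divisible groups the answer is a condition on ranks.

One more test. Let $\mathrm{End}(A)$ be a local ring, that is, its non-units form an ideal $J$; for example $A=\mathbb Z/p^k$, $\mathbb Z(p^\infty)$, or $\mathbb Z_{(p)}$, the rationals with denominator prime to $p$. Suppose $M=i_1A\oplus G=i_2A\oplus H$, let $\pi_1,\pi_2:M\to A$ be the projections with kernels $G,H$ and $\pi_ji_j=1$, and put $\alpha=\pi_1i_2$, $\alpha'=\pi_2i_1$. If $\alpha$ is a unit, then $G=\ker\pi_1$ is a complement of $i_1A$ and also of $i_2A$, so $G\cong M/i_2A\cong H$. If $\alpha\in J$, then $1-\alpha'\alpha$ is a unit, and so is $\alpha+(1-\alpha'\alpha)$. Put $\vartheta=\pi_1+\pi_2(1-i_1\pi_1)$. Then $\vartheta i_1=1$ and $\vartheta i_2=\alpha+(1-\alpha'\alpha)$ is a unit, so $\ker\vartheta$ is a common complement of $i_1A$ and $i_2A$, and again $G\cong H$. Every group of this kind is cancellable.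

In each test the answer is a short condition with no trace of a $\forall\exists$ over reals. This refutes nothing, as a complete set can be simple on a small family of groups. But the last test shows a mechanism: it suffices to correct $\alpha$ to a unit by a multiple of $1-\alpha'\alpha$. That is a condition on the ring $\mathrm{End}(A)$ alone, and it leads to the truth.

## 2. Stable range 1 and the two theorems

**Definition 2.1.** Write $R^\times$ for the unit group of a ring $R$. The ring $R$ has *stable range 1* (sr1) if $ax+by=1$ in $R$ implies $a+bz\in R^\times$ for some $z\in R$.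

Examples. A field has sr1: take $z=0$ if $a\ne0$, and $z=1$ if $a=0$. So a product of fields has sr1, since one can choose $z$ in each factor. The ring $\mathbb Z$ does not have sr1: $2\cdot3+5\cdot(-1)=1$, but $2+5z\ne\pm1$ for all $z$. The ring $\mathbb Z[1/2]$ does not have it either: $3\cdot6+17\cdot(-1)=1$, but the units $\pm2^k$ reduce modulo $17$ to $\pm1,\pm2,\pm4,\pm8$, and $3$ is not among these.

We shall see (Lemma 4.2) that sr1 of $\mathrm{End}(A)$ implies that $A$ is cancellable. The converse would be a clean theorem, but $A=\mathbb Z$ refutes it. The first theorem says that, among countable groups, only divisible and free parts spoil the converse.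

**Theorem A.** Every countable group decomposes as $A=D\oplus F\oplus A'$ with $D$ divisible, $F$ free, $A'$ reduced and $\mathrm{Hom}(A',\mathbb Z)=0$. For any such decomposition, $A$ is cancellable (against arbitrary $G,H$) if and only if

1. $D$ has finite torsion-free rank and $D[p]$ is finite for every prime $p$;
2. $F$ has finite rank;
3. $\mathrm{End}(A')$ has sr1.

For example, $\mathbb Z_{(p)}$ and $\mathbb Z[1/2]$ are reduced and have no nonzero map to $\mathbb Z$ (the image would be divisible by arbitrarily high powers of some prime). Their endomorphism rings are $\mathbb Z_{(p)}$, which is local, and $\mathbb Z[1/2]$. So the first is cancellable and the second is not.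

**Theorem B.** $I_{\rm canc}\in\Pi^1_1(\mathcal O)\subseteq\Delta^1_2$, where $\mathcal O$ is Kleene's $\mathcal O$. Hence $I_{\rm canc}$ is not $\Pi^1_2$ $m$-complete.

So the conjecture is false (in ZFC). Together with the lower bound quoted in Section 1, $I_{\rm canc}$ is $\Pi^1_1$-hard and lies in $\Pi^1_1(\mathcal O)$; the exact degree in this interval is not determined here.

Theorem A alone does not yet give Theorem B: written out, sr1 says "for all $\alpha,\alpha'$ there is $\zeta$", which is again $\Pi^1_2$. Sections 3–8 prove Theorem A, and Sections 9 and 10 deal with the remaining quantifier.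

## 3. Purity, cotorsion groups and Polish groups

Put $X[m]=\{x\in X:mx=0\}$ and $\mathfrak c=2^{\aleph_0}$. A group $X$ is *bounded* if $mX=0$ for some $m\ge1$. A subgroup $B\le X$ is *pure* if $B\cap nX=nB$ for all $n\ge1$. For example, $p\mathbb Z/p^2\mathbb Z$ is not pure in $\mathbb Z/p^2\mathbb Z$, while every direct summand is pure. We use the following textbook facts.

1. (F1) A bounded pure subgroup is a direct summand.
2. (F2) (Kulikov) Subgroups of direct sums of cyclic groups are direct sums of cyclic groups.
3. (F3) (Specker) Countable subgroups of $\mathbb Z^\omega$ are free.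
4. (F4) A continuous surjective homomorphism of Polish groups is open.
5. (F5) (Effros) If a Polish group $\Gamma$ acts continuously and transitively on a Polish space $Z$, then for every $z\in Z$ the map $\gamma\mapsto\gamma z$ from $\Gamma$ to $Z$ is open.

**Lemma 3.1 (purity criterion).** Let $B\le X$ be a $p$-group such that $b\in B[p]\cap p^nX$ implies $b\in p^nB$, for all $n$. Then $B$ is pure in $X$.

*Proof.* We show $B[p^k]\cap p^nX\subseteq p^nB$ for all $n$ by induction on $k$; the case $k=1$ is the hypothesis. Let $b=p^nx\in B[p^{k+1}]$. Then $p^kb\in B[p]\cap p^{n+k}X$, so $p^kb=p^{n+k}b'$ with $b'\in B$. Now $b-p^nb'=p^n(x-b')$ lies in $B[p^k]\cap p^nX\subseteq p^nB$, so $b\in p^nB$. For a general $n=p^sq$ with $p\nmid q$ use $qB=B$: if $b\in B\cap nX$, then $b\in p^sB=p^sqB=nB$. $\square$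

**Definition 3.2.** A group $C$ is *cotorsion* if $\mathrm{Ext}(\mathbb Q,C)=0$. For reduced $X$ put $X^\bullet=\mathrm{Ext}(\mathbb Q/\mathbb Z,X)$, an additive functor of $X$.

If $C$ is bounded, say $mC=0$, then multiplication by $m$ on $\mathrm{Ext}(\mathbb Q,C)$ is zero, and it is bijective because it is so on $\mathbb Q$; hence $C$ is cotorsion. Epimorphic images of cotorsion groups are cotorsion, because $\mathrm{Ext}^2=0$ for abelian groups. If $C$ is cotorsion and $V$ is a $\mathbb Q$-vector space, then $\mathrm{Ext}(V,C)=0$, because $\mathrm{Ext}(\bigoplus\mathbb Q,C)=\prod\mathrm{Ext}(\mathbb Q,C)$.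

From $0\to\mathbb Z\to\mathbb Q\to\mathbb Q/\mathbb Z\to0$ we get, for reduced $X$, the natural exact sequence
$$0=\mathrm{Hom}(\mathbb Q,X)\to X\to X^\bullet\to\mathrm{Ext}(\mathbb Q,X)\to0. \tag{1}$$
So $X\subseteq X^\bullet$ naturally, and $E_X:=X^\bullet/X\cong\mathrm{Ext}(\mathbb Q,X)$ is a $\mathbb Q$-vector space. For example $(\mathbb Z/n)^\bullet=\mathbb Z/n$, since $\mathbb Z/n$ is cotorsion. And $\mathbb Z^\bullet=\mathrm{Ext}(\mathbb Q/\mathbb Z,\mathbb Z)\cong\mathrm{Hom}(\mathbb Q/\mathbb Z,\mathbb Q/\mathbb Z)=\hat{\mathbb Z}$.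

**Lemma 3.3.** For reduced $X$ the group $X^\bullet$ is reduced and cotorsion. If $X$ is countable, $|X^\bullet|\le\mathfrak c$. The group $\hat{\mathbb Z}^\omega$ is reduced and cotorsion.

*Proof.* Let $0\to X\to I\to J\to0$ be exact with $I,J$ injective. As $\mathrm{Ext}(\mathbb Q/\mathbb Z,I)=0$, $X^\bullet$ is the cokernel of $\mathrm{Hom}(\mathbb Q/\mathbb Z,I)\to\mathrm{Hom}(\mathbb Q/\mathbb Z,J)$. Let $B$ be the image of this map. For injective $I$ we have $\mathrm{Ext}(\mathbb Q,\mathrm{Hom}(\mathbb Q/\mathbb Z,I))\cong\mathrm{Hom}(\mathrm{Tor}(\mathbb Q,\mathbb Q/\mathbb Z),I)=0$: take a free resolution $0\to F_1\to F_0\to\mathbb Q\to0$, rewrite $\mathrm{Hom}(F_i,\mathrm{Hom}(\mathbb Q/\mathbb Z,I))=\mathrm{Hom}(F_i\otimes\mathbb Q/\mathbb Z,I)$, and use exactness of $\mathrm{Hom}(-,I)$. The same holds for $J$. So $\mathrm{Hom}(\mathbb Q/\mathbb Z,I)$ and $\mathrm{Hom}(\mathbb Q/\mathbb Z,J)$ are cotorsion, and so are their images $B$ and $X^\bullet$. From $0\to B\to\mathrm{Hom}(\mathbb Q/\mathbb Z,J)\to X^\bullet\to0$ we get the exact sequence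
$$\mathrm{Hom}(\mathbb Q,\mathrm{Hom}(\mathbb Q/\mathbb Z,J))\to\mathrm{Hom}(\mathbb Q,X^\bullet)\to\mathrm{Ext}(\mathbb Q,B)=0,$$
whose first term is $\mathrm{Hom}(\mathbb Q\otimes\mathbb Q/\mathbb Z,J)=0$. So $\mathrm{Hom}(\mathbb Q,X^\bullet)=0$ and $X^\bullet$ is reduced. If $X$ is countable, write $\mathbb Q/\mathbb Z$ as a quotient of a countable free group with kernel $Y$; then $X^\bullet$ is a quotient of $\mathrm{Hom}(Y,X)$, which has at most $\mathfrak c$ elements. Finally $\hat{\mathbb Z}^\omega\cong\mathrm{Ext}(\mathbb Q/\mathbb Z,\mathbb Z^\omega)=(\mathbb Z^\omega)^\bullet$. $\square$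

**Lemma 3.4.** A countable reduced cotorsion group $C$ is bounded.

*Proof.* Present $\mathbb Q$ by generators $q_n=1/n!$ $(n\ge0)$ and relations $q_n=(n+1)q_{n+1}$. Then $\mathrm{Ext}(\mathbb Q,C)$ is the cokernel of the map $C^\omega\to C^\omega$, $(x_n)\mapsto(x_n-(n+1)x_{n+1})$. Give $C$ the discrete topology. As $C$ is cotorsion, this is a continuous surjective homomorphism of Polish groups, so it is open by (F4). The image of the open set $\{x:x_0=0\}$ therefore contains $\{y:y_i=0\text{ for }i<k\}$ for some $k$. Let $c\in C$, and apply this to the $y$ with $y_k=c$ and all other $y_i=0$. We get $x$ with $x_0=0$ and $x_n=(n+1)x_{n+1}$ for $n\ne k$. So $0=x_0=k!\,x_k$. Also $x_{k+1}=(k+2)x_{k+2}=\cdots$; for $j\ge k+1$ the element $x_j=(j+1)\cdots(j+n)x_{j+n}$ is divisible by $n$ inside the subgroup generated by $x_{k+1},x_{k+2},\dots$, so this subgroup is divisible, hence $0$. Thus $x_k=c+(k+1)x_{k+1}=c$ and $k!\,c=0$. $\square$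

So $\mathbb Z$ is not cotorsion, and neither is any nonzero subgroup of $\mathbb Z$.

## 4. Stable range 1 gives cancellation, and the splitting $D\oplus F\oplus A'$

We use $2\times2$ matrices whose entries are composable homomorphisms. If $x_{22}$ is invertible, then with $s=x_{11}-x_{12}x_{22}^{-1}x_{21}$
$$\begin{pmatrix}x_{11}&x_{12}\\x_{21}&x_{22}\end{pmatrix}=\begin{pmatrix}1&x_{12}x_{22}^{-1}\\0&1\end{pmatrix}\begin{pmatrix}s&0\\0&x_{22}\end{pmatrix}\begin{pmatrix}1&0\\x_{22}^{-1}x_{21}&1\end{pmatrix}. \tag{2}$$
So the matrix $X$ is invertible if and only if its *Schur complement* $s$ is, and then $(X^{-1})_{11}=s^{-1}$. Consequently, for invertible $X$: $X_{22}$ is invertible if and only if $(X^{-1})_{11}$ is (for the reverse direction apply the same with indices exchanged to $X^{-1}$).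

**Lemma 4.1.** In any ring, $\alpha+\zeta(1-\alpha'\alpha)$ is a unit if and only if $\alpha+(1-\alpha\alpha')\zeta$ is. Hence sr1 is equivalent to each of

(r) $\ \forall\alpha,\alpha'\ \exists\zeta:\ \alpha+(1-\alpha\alpha')\zeta\in R^\times$;

(l) $\ \forall\alpha,\alpha'\ \exists\zeta:\ \alpha+\zeta(1-\alpha'\alpha)\in R^\times$.

*Proof.* The matrix $N=\begin{pmatrix}\alpha'&1-\alpha'\alpha\\-1&\alpha\end{pmatrix}$ has inverse $\begin{pmatrix}\alpha&\alpha\alpha'-1\\1&\alpha'\end{pmatrix}$, as one checks by multiplying in both orders. Put $X=\begin{pmatrix}1&0\\\zeta&1\end{pmatrix}N$. Then $X_{22}=\alpha+\zeta(1-\alpha'\alpha)$, and from $X^{-1}=N^{-1}\begin{pmatrix}1&0\\-\zeta&1\end{pmatrix}$ we read off $(X^{-1})_{11}=\alpha+(1-\alpha\alpha')\zeta$. Now use the remark after (2). So (r) and (l) are equivalent. If (r) holds and $ax+by=1$, apply (r) to $(a,x)$: $a+(1-ax)\zeta=a+b(y\zeta)$ is a unit. Conversely $\alpha\alpha'+(1-\alpha\alpha')\cdot1=1$, so sr1 gives (r). $\square$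

**Lemma 4.2 (Evans, Warfield).** If $\mathrm{End}(A)$ has sr1, then $A$ is cancellable.

*Proof.* From $A\oplus G\cong A\oplus H$ we get $M=i_1A\oplus G=i_2A\oplus H$ after replacing $H$ by an isomorphic copy. Let $\pi_1,\pi_2:M\to A$ have kernels $G,H$ and satisfy $\pi_ji_j=1$. Put $\alpha=\pi_1i_2$, $\alpha'=\pi_2i_1$, $P=1-i_1\pi_1$. Then $Pi_1=0$ and $\pi_2Pi_2=1-\alpha'\alpha$. By (l) choose $\zeta$ with $\alpha+\zeta(1-\alpha'\alpha)$ a unit, and put $\vartheta=\pi_1+\zeta\pi_2P:M\to A$. Then $\vartheta i_1=1$, and $\vartheta i_2=\alpha+\zeta(1-\alpha'\alpha)$ is a unit. So $\ker\vartheta$ complements both $i_1A$ and $i_2A$, and $G\cong M/i_1A\cong\ker\vartheta\cong M/i_2A\cong H$. $\square$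

**The decomposition in Theorem A.** Let $A$ be countable. Write $A=D\oplus A_1$ with $D$ divisible and $A_1$ reduced. Let $A'=\bigcap\{\ker f:f\in\mathrm{Hom}(A_1,\mathbb Z)\}$. The countable group $A_1/A'$ has its points separated by countably many homomorphisms to $\mathbb Z$ (choose one for each nonzero element), so it embeds in $\mathbb Z^\omega$ and is free by (F3). Hence $A_1=F\oplus A'$ with $F$ free. A homomorphism $A'\to\mathbb Z$ extends to $A_1$ by $0$ on $F$, so it vanishes on $A'$ by definition of $A'$: thus $\mathrm{Hom}(A',\mathbb Z)=0$.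

**Reduction of Theorem A.** Take any decomposition as in Theorem A. If (1)–(3) hold, then $D$, $F$, $A'$ are cancellable by Lemmas 1.3(a), 1.2 and 4.2, and so is their sum by Lemma 1.3(b). Conversely let $A$ be cancellable. Then its summands $D,F,A'$ are cancellable. If (1) or (2) failed, one of $\mathbb Q^{(\omega)}$, $\mathbb Z(p^\infty)^{(\omega)}$, $\mathbb Z^{(\omega)}$ would be a summand of $D$ or $F$, contradicting Lemma 1.3(b),(c). So Theorem A reduces to the following statement about $A'$.

**Theorem A′.** If $A$ is countable, reduced, $\mathrm{Hom}(A,\mathbb Z)=0$ and $A$ is cancellable, then $\mathrm{End}(A)$ has sr1.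

## 5. Why an isomorphism $G\cong H$ says too little, and what would be enough

Let $\alpha,\alpha'\in\mathrm{End}(A)$ and $e=1-\alpha'\alpha$. We want $\zeta$ with $\alpha+\zeta e$ a unit. The obvious plan is to run the proof of Lemma 4.2 backwards: choose a group $G$ and a second decomposition of $M=A\oplus G$ that encodes $\alpha,\alpha'$, cancel, and read off $\zeta$. The simplest choice is $G=A$, $f(a)=(\alpha a,a)$, $g(c,x)=\alpha'c+ex$. As $gf=\alpha'\alpha+e=1$, we have $M=A\oplus G=f(A)\oplus H$ with $H=\ker g$, and cancellation gives an isomorphism $\psi:G\to H$.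

Here the plan stops. The isomorphism is bare: it can be composed with any automorphism of $G$, and it knows nothing about how $G$ and $H$ lie in $M$. What we need is compatibility with the intersection $G\cap H$. The following proposition, proved in Section 6, provides it up to bounded torsion, and it is the central result of these notes.

**Proposition 5.1.** Let $A$ be countable, reduced and cancellable, let $M=A\oplus G=f(A)\oplus H$ be countable and reduced with $f:A\to M$ injective, and let $K=G\cap H$. Then there are an isomorphism $\psi:G\to H$ and $m\ge1$ with $m(\psi(k)-k)=0$ for all $k\in K$.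

To see why this is the right statement, we derive Theorem A′ from it for torsion-free $A$. The general proof in Section 8 follows the same lines with torsion corrections.

**Theorem A′ for torsion-free $A$, assuming Proposition 5.1.** Let $\varphi:P\to A$ be onto with $P$ free and countable. Put $G=A\oplus P$, $\beta(a,q)=ea+\varphi(q)$, $M=A\oplus G$, $f(a)=(\alpha a,a,0)$ and $g(c,a,q)=\alpha'c+\beta(a,q)$. Again $gf=1$, so $M=f(A)\oplus H$ with $H=\ker g$, and $K=G\cap H=\ker\beta$. The role of $P$ is to make $\beta$ onto. As $M$ is torsion-free, the proposition gives $\psi:G\cong H$ with $\psi(k)=k$ on $K$. Write $\psi=(\psi_c,\psi_a,\psi_P)$.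

The map $x\mapsto\psi_P(x)-x_P$ from $G$ to $P$ kills $K$, so it factors through $G/K\cong A$. As $\mathrm{Hom}(A,\mathbb Z)=0$ and $P$ is free, it is $0$. So $\psi$ preserves the $P$-coordinate and restricts to an isomorphism of $A=\{x\in G:x_P=0\}$ onto $H_0=H\cap M_0$, where $M_0=\{(c,a,0)\}$. Since $f(A)\subseteq M_0$, we have $M_0=f(A)\oplus H_0$. The map $(c,a,0)\mapsto c-\alpha a$ sends $M_0$ onto $A$ with kernel $f(A)$, so it is an isomorphism on $H_0$. Hence $\mathcal A(a)=\psi_c(a)-\alpha\psi_a(a)$ is an automorphism of $A$. Finally let $\varepsilon(x)=\psi_c(x)-\alpha(\psi_a(x)-x_a)$ for $x\in G$. It kills $K$, so $\varepsilon=\bar\varepsilon\beta$ with $\bar\varepsilon\in\mathrm{End}(A)$. On $A$ this reads $\mathcal A+\alpha=\bar\varepsilon e$, that is, $\alpha+(-\bar\varepsilon)e=-\mathcal A$, a unit. So (l) holds.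

For $A=\mathbb Z$ this argument must fail, and it does so at exactly one place: the $P$-coordinate, where $\mathrm{Hom}(A,\mathbb Z)=0$ was used.

## 6. Twisting $G$ and $H$ by a common map: proof of Proposition 5.1

How can cancellation be made to see $K$? We may cancel $A$ against any groups, of any size. From $G$ and $H$ we shall build larger groups $G_\omega$, $H_\omega$ that are glued to $\mathcal D$, a certain subgroup of $\mathbb Z^\omega$, along one and the same map $\omega$ with values in $E_K=K^\bullet/K$. The gluing data sit over $K$, so they are the same on the $G$-side and on the $H$-side, and $A\oplus G_\omega\cong A\oplus H_\omega$ for every $\omega$. Hence $G_\omega\cong H_\omega$ for every $\omega$. If $\omega=0$, this gives only $G\oplus\mathcal D\cong H\oplus\mathcal D$. But if $\omega$ is chosen by transfinite diagonalization against all possible homomorphisms, an isomorphism $G_\omega\to H_\omega$ can exist only if it is nearly the identity on $K$.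

Throughout, $G,H,M,K,f$ are as in Proposition 5.1. Cancellability gives $G\cong H$. If $mK=0$ for some $m\ge1$, any isomorphism $\psi$ will do, since $m(\psi(k)-k)=\psi(mk)-mk=0$. So let $K$ be unbounded.

**Step 1. The group $\mathcal D$.** This step fixes the group along which we glue. Let
$$S=\mathbb Z^{(\omega)}\subset\mathcal D=\{x\in\mathbb Z^\omega:\ \forall m\ge1,\ m\mid x_n\text{ for almost all }n\}\subset\mathbb Z^\omega\subset\hat{\mathbb Z}^\omega .$$
For example $(n!)_n\in\mathcal D$. The group $\mathcal D$ is pure in $\mathbb Z^\omega$: if $nz\in\mathcal D$ and $m\ge1$, then $nm\mid nz_i$ for almost all $i$, so $m\mid z_i$ for almost all $i$. The quotient $\mathcal Q:=\mathcal D/S$ is torsion-free, as $nx\in S$ implies $x\in S$. It is divisible: given $x\in\mathcal D$ and $n\geq 1$, change finitely many coordinates to write $x=s+nz$ with $s\in S$, $z\in\mathbb Z^\omega$, and then $z\in\mathcal D$ by purity. So $\mathcal Q$ is a $\mathbb Q$-vector space. The elements $\sum_n\varepsilon_nn!\,e_n$ with $\varepsilon\in\{0,1\}^\omega$, where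 $e_n$ are the unit vectors, show $|\mathcal D|=\mathfrak c$, so $|\mathcal Q|=\mathfrak c$ because $S$ is countable. Write $[x]$ for the class of $x$ in $\mathcal Q$.

*The only cotorsion subgroup of $\mathcal D$ is $0$*: its coordinate projections are cotorsion subgroups of $\mathbb Z$, bounded by Lemma 3.4, hence $0$.

**Step 2. The maps between the spaces $E_X$.** Here we check that there is room to twist. For $X=K,G,H,M$ let $E_X=X^\bullet/X$. Let $\kappa_G:K^\bullet\to G^\bullet$, $\kappa_H:K^\bullet\to H^\bullet$ and $i_G:E_K\to E_G$, $i_H:E_K\to E_H$, $i_M:E_K\to E_M$ be induced by the inclusions. By naturality of (1), $\kappa_G$ and $\kappa_H$ restrict to the inclusions of $K$ in $G$ and in $H$.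

*We have $i_H\ne0$ and $i_G\ne0$.* If $i_H=0$, then $\kappa_H(K^\bullet)\subseteq H$. So $\kappa_H(K^\bullet)$ is countable, reduced and cotorsion, hence bounded by Lemma 3.4. But it contains $K$, which is unbounded. The same argument works for $G$.

**Step 3. The twisted groups.** This step builds $G_\omega$ and $H_\omega$ and shows that they are isomorphic. Let $\omega:\mathcal Q\to E_K$ be linear, regarded also as a map on $\mathcal D$ killing $S$. Put
$$G_\omega=\{(w,x)\in G^\bullet\oplus\mathcal D:\ w+G=i_G\omega(x)\},\qquad K^G_\omega=\{(\kappa_Gw_0,x):\ w_0\in K^\bullet,\ x\in\mathcal D,\ w_0+K=\omega(x)\}\subseteq G_\omega ,$$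
and define $H_\omega$, $M_\omega$, $K^H_\omega$ similarly. Since $M^\bullet=A^\bullet\oplus G^\bullet$, $E_M=E_A\oplus E_G$ and $i_M$ is $i_G$ followed by the inclusion of $E_G$, a triple $(w_A,w_G,x)$ lies in $M_\omega$ if and only if $w_A\in A$ and $(w_G,x)\in G_\omega$. So $M_\omega=A\oplus G_\omega$, and likewise $M_\omega=f(A)\oplus H_\omega$. As $A$ is cancellable,
$$G_\omega\cong H_\omega\quad\text{for every linear }\omega:\mathcal Q\to E_K. \tag{3}$$
Here we cancel $A$ against groups of cardinality $\mathfrak c$, which the definition of cancellability allows.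

Identify $g\in G$ with $(g,0)$. We note the following structure. The projection $G_\omega\to\mathcal D$ has kernel $G$. Its restriction to $K^G_\omega$ is already onto, since for $x\in\mathcal D$ some $w_0\in K^\bullet$ has $w_0+K=\omega(x)$. Hence $G_\omega=G+K^G_\omega$. Moreover $G\cap K^G_\omega=K$, since $(\kappa_Gw_0,0)\in K^G_\omega$ means $w_0\in K$. Finally $G\oplus S\subseteq G_\omega$ with $G_\omega/(G\oplus S)\cong\mathcal D/S=\mathcal Q$.

**Step 4. Homomorphisms $G_\omega\to H_\omega$ are coded by at most $\mathfrak c$ many objects that do not depend on $\omega$.** We need this in order to diagonalize. Let $\mathcal T=\mathrm{Hom}(G\oplus S,\ H^\bullet\oplus\hat{\mathbb Z}^\omega)$. As $G\oplus S$ is countable, $|\mathcal T|\le\mathfrak c$. The quotient $(G^\bullet\oplus\mathcal D)/(G\oplus S)=E_G\oplus\mathcal Q$ is a $\mathbb Q$-vector space and the target $H^\bullet\oplus\hat{\mathbb Z}^\omega$ is reduced and cotorsion. So each $\tau\in\mathcal T$ extends to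
$$\hat\tau=(\tau_1,\tau_2):G^\bullet\oplus\mathcal D\to H^\bullet\oplus\hat{\mathbb Z}^\omega,$$
and the extension is unique. Any homomorphism $G_\omega\to H_\omega$ is the restriction of $\hat\tau$, where $\tau$ is its restriction to $G\oplus S$: the difference vanishes on $G\oplus S$, so it factors through the divisible group $\mathcal Q$ into a reduced group. Write $\chi=\tau_2|_{G^\bullet}$, $\rho=\tau_2|_{\mathcal D}$, and $\tau_1(w)$ for $\tau_1(w,0)$. Define $\mathcal T'$ symmetrically, with $G$ and $H$ exchanged.

**Step 5. Choosing $\omega$ generically.** The purpose of this step is the following lemma, which says that for a suitable $\omega$ every homomorphism $G_\omega\to H_\omega$ is close to multiplication by a rational number, both on $\mathcal D$ and on $K$.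

**Lemma 6.1.** There is $\omega$ such that every $\tau\in\mathcal T$ with $\hat\tau(G_\omega)\subseteq H_\omega$ satisfies:

(a) $\chi\kappa_G=0$, $\chi(G)\subseteq\mathcal D$, $\rho(\mathcal D)\subseteq\mathcal D$;

(b) there are a subgroup $\mathcal D'$ with $S\subseteq\mathcal D'\subseteq\mathcal D$, $|\mathcal D'|<\mathfrak c$, and coprime integers $a,b$ with $b>0$, such that $b\rho(x)-ax\in\mathcal D'$ for all $x\in\mathcal D$;

(c) some $m\ge1$ satisfies $m(b\tau_1(k)-ak)=0$ for all $k\in K$.

The symmetric statement holds for $\mathcal T'$.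

*Proof.* Enumerate $\mathcal T\sqcup\mathcal T'$ (with repetitions if needed) in length $\mathfrak c$. We define $\omega$ recursively on increasing subspaces $\mathcal Q_\xi\subseteq\mathcal Q$ ($\xi<\mathfrak c$) of cardinality at most $\aleph_0+|\xi|<\mathfrak c$, with $\mathcal Q_0=0$ and unions at limits. At stage $\xi$ we handle the $\xi$-th element, say $\tau\in\mathcal T$; for elements of $\mathcal T'$ exchange $G$ and $H$. The space $\mathcal Q_{\xi+1}$ is generated by $\mathcal Q_\xi$ and all elements on which $\omega$ gets defined at this stage. We try to ensure $\hat\tau(G_\omega)\not\subseteq H_\omega$, and record what is true if we do not succeed. To assign a value $\omega(x)$ means to assign a value to $[x]$; this is free as long as the classes concerned are linearly independent modulo the space where $\omega$ is already defined.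

*Case 1: $\chi(G)\not\subseteq\mathcal D$ or $\rho(S)\not\subseteq\mathcal D$.* Then $\hat\tau(G\oplus S)\not\subseteq H_\omega$ for every $\omega$, as second coordinates of elements of $H_\omega$ lie in $\mathcal D$. Do nothing. From now on assume $\chi(G)\subseteq\mathcal D$ and $\rho(S)\subseteq\mathcal D$.

*Case 2: $\chi\kappa_G\ne0$.* The image of $\chi\kappa_G$ is a nonzero cotorsion group, so by Step 1 it is not contained in $\mathcal D$: there is $w_1\in K^\bullet$ with $\chi\kappa_Gw_1\notin\mathcal D$. Pick $x\in\mathcal D$ with $[x]\notin\mathcal Q_\xi$. If $\rho(x)\notin\mathcal D$, set $\omega(x)=0$; then $(0,x)\in G_\omega$ has image with second coordinate $\rho(x)\notin\mathcal D$. If $\rho(x)\in\mathcal D$, set $\omega(x)=w_1+K$; then $(\kappa_Gw_1,x)\in G_\omega$ has image with second coordinate $\chi\kappa_Gw_1+\rho(x)\notin\mathcal D$. In both cases $\hat\tau(G_\omega)\not\subseteq H_\omega$.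

*Case 3: $\chi\kappa_G=0$, and $\rho(x)\notin\mathcal D$ for some $x$ with $[x]\notin\mathcal Q_\xi$.* Set $\omega(x)=0$; then $(0,x)\in G_\omega$ has image outside $H_\omega$.

If none of these cases applies, then $\chi\kappa_G=0$ and $\rho(\mathcal D)\subseteq\mathcal D$: the latter because an $x$ with $[x]\in\mathcal Q_\xi$ is the difference $(x+y)-y$ of two elements with classes outside $\mathcal Q_\xi$. Let
$$\mathcal Q^0=\mathcal Q_\xi+\mathrm{span}\{[\rho(s)]:s\in S\},\qquad\mathcal Q^{n+1}=\mathcal Q^n+\mathrm{span}\{[\rho(x)]:[x]\in\mathcal Q^n\},\qquad\mathcal Q'=\bigcup_n\mathcal Q^n .$$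
As $S$ is countable, each class has countably many representatives, so all these spaces have cardinality at most $\aleph_0+|\xi|$. Extend $\omega$ to $\mathcal Q'$ arbitrarily, and let $\mathcal D'=\{x\in\mathcal D:[x]\in\mathcal Q'\}$. Then $S\subseteq\mathcal D'$, $|\mathcal D'|<\mathfrak c$ and $\rho(\mathcal D')\subseteq\mathcal D'$. So $\rho$ induces an additive, hence linear, map $\bar\rho$ of the nonzero $\mathbb Q$-space $\mathcal D/\mathcal D'=\mathcal Q/\mathcal Q'$.

*Case 4: $\bar\rho$ is not a scalar.* A linear map for which every vector is an eigenvector is scalar, so there is $x$ with $[x],[\rho x]$ independent modulo $\mathcal Q'$. Set $\omega(x)=0$, and $\omega(\rho x)=\eta$ for some $\eta\in E_K$ with $i_H\eta\ne\tau_1(0,x)+H$; such $\eta$ exists as $i_H\ne0$ takes at least two values. Then $(0,x)\in G_\omega$ but $\hat\tau(0,x)=(\tau_1(0,x),\rho x)\notin H_\omega$.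

Otherwise $\bar\rho=a/b$ in lowest terms with $b>0$. Put $h=b\rho-a:\mathcal D\to\mathcal D'$.

*Case 5: $(b\tau_1\kappa_G-a\kappa_H)(w_1)\notin H$ for some $w_1\in K^\bullet$.* Fix $x\notin\mathcal D'$. Suppose $\omega(x)=w_0+K$ and $\hat\tau(\kappa_Gw_0,x)\in H_\omega$. As $\chi\kappa_G=0$, this says
$$\tau_1\kappa_Gw_0+\tau_1(0,x)+H=i_H\omega(\rho x).$$
Multiply by $b$, and use $b\rho x=ax+h(x)$ and $i_H\omega(ax)=a\kappa_Hw_0+H$:
$$(b\tau_1\kappa_G-a\kappa_H)(w_0)+b\tau_1(0,x)+H=i_H\omega(h(x)).$$
The right side is already determined, because $h(x)\in\mathcal D'$. The equation cannot hold both for $w_0=0$ and for $w_0=w_1$. Choose $w_0\in\{0,w_1\}$ for which it fails, and set $\omega(x)=w_0+K$. Then $(\kappa_Gw_0,x)\in G_\omega$ has image outside $H_\omega$.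

*Case 6: otherwise.* Then $(b\tau_1\kappa_G-a\kappa_H)(K^\bullet)\subseteq H$ is countable, reduced and cotorsion, hence bounded by Lemma 3.4, say by $m$. For $k\in K$ we have $\kappa_Gk=k=\kappa_Hk$, so $m(b\tau_1(k)-ak)=0$. This is (c), and (a), (b) hold by construction.

In the end extend $\omega$ linearly from $\bigcup_\xi\mathcal Q_\xi$ to all of $\mathcal Q$. If $\hat\tau(G_\omega)\subseteq H_\omega$, then the stage handling $\tau$ ended in Case 6, so (a)–(c) hold. $\square$

Fix such an $\omega$. By (3) there is an isomorphism $\theta:G_\omega\to H_\omega$. Let $\tau,a,b,\mathcal D',\chi,\rho,h=b\rho-a$ be its data, and $\tau',a',b',\mathcal D'',\chi',\rho',h'=b'\rho'-a'$ the data of $\theta^{-1}$.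

**Step 6. The rational number $a/b$ is $\pm1$.** First, $b=1$. Suppose a prime $p$ divides $b$; then $p\nmid a$. If $h(x)=0$, then $ax=b\rho(x)\in p\mathcal D$, so $x\in p\mathcal D$, say $x=px_1$ with $x_1\in\mathcal D$, and $ph(x_1)=0$ gives $h(x_1)=0$. So $\ker h$ is a $p$-divisible subgroup of $\mathbb Z^\omega$, hence $0$. Then $\mathfrak c=|\mathcal D|\le|\mathcal D'|<\mathfrak c$, a contradiction. Likewise $b'=1$.

Next, $aa'=1$. Let $x\in\mathcal D$ and take $(\kappa_Gw_0,x)\in K^G_\omega$. As $\chi\kappa_G=0$, its image under $\theta$ is $(w',\rho x)\in H_\omega=H+K^H_\omega$. So $w'=\kappa_Hw_0'+h_0$ with $h_0\in H$, $w_0'\in K^\bullet$. Apply $\theta^{-1}$ and compare second coordinates; since $\chi'\kappa_H=0$,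
$$x=\chi'(h_0)+\rho'(\rho x),\qquad\rho'\rho x=aa'x+a'h(x)+ah'(x)+h'(h(x)).$$
Hence $(1-aa')x\in\chi'(H)+\mathcal D'+\mathcal D''$ for every $x\in\mathcal D$. The right side has cardinality $<\mathfrak c$, as $H$ is countable. If $aa'\ne1$, then multiplication by $1-aa'$ would be injective on $\mathcal D$, and $|\mathcal D|<\mathfrak c$, a contradiction. So $aa'=1$, that is, $a=a'=\pm1$.

Replacing $\theta$ by $-\theta$ if necessary (which changes the signs of $\tau$, $h$ and $a$), we may assume $a=1$. Then
$$\rho(x)=x+h(x),\quad h:\mathcal D\to\mathcal D',\qquad m(\tau_1(k)-k)=0\quad(k\in K). \tag{4}$$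
For $k\in K$, $\chi(k)=\chi\kappa_G(k)=0$, so $\theta(k)=(\tau_1(k),0)\in H_\omega$, which means $\tau_1(k)\in H$. So $\theta$ already does on $K$ what we want of $\psi$. But $\theta$ need not map $G$ onto $H$. The remaining steps repair this without changing $\theta$ on $K$.

**Step 7. The map $h$ is finite.** We show that $h(\mathcal D)$ is finitely generated, so that $\rho$ differs from the identity in a finite way only. First, *$h(e_n)=0$ for almost all $n$.* Otherwise choose $n_1<n_2<\cdots$ with $h(e_{n_j})\ne0$, and $M_1\mid M_2\mid\cdots$ with $j\mid M_j$ and $M_jh(e_{n_j})\notin M_{j+1}\mathbb Z^\omega$; this is possible, as a nonzero element of $\mathbb Z^\omega$ is not divisible by large integers. For $i\ge N$ we have $N\mid M_N\mid M_i$, so $x_\varepsilon=\sum_j\varepsilon_jM_je_{n_j}\in\mathcal D$ for every $\varepsilon\in\{0,1\}^\omega$. If $j$ is the first place where $\varepsilon$ and $\varepsilon'$ differ, then $x_\varepsilon-x_{\varepsilon'}\in\pm M_je_{n_j}+M_{j+1}\mathcal D$ (by purity of $\mathcal D$ in $\mathbb Z^\omega$), so $h(x_\varepsilon)-h(x_{\varepsilon'})\in\pm M_jh(e_{n_j})+M_{j+1}\mathbb Z^\omega$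 is not $0$. Then $|\mathcal D'|\ge|h(\mathcal D)|\ge\mathfrak c$, a contradiction.

Say $h(e_n)=0$ for $n\ge n_0$, and let $\mathcal D_{\ge n_0}=\{x\in\mathcal D:x_i=0\ (i<n_0)\}$, so $\mathcal D=\mathbb Z^{n_0}\oplus\mathcal D_{\ge n_0}$. The map $h$ kills $S\cap\mathcal D_{\ge n_0}$, and $\mathcal D_{\ge n_0}$ modulo this group is divisible (same argument as for $\mathcal Q$). As $\mathcal D'$ is reduced, $h$ kills $\mathcal D_{\ge n_0}$. So $h(\mathcal D)=h(\mathbb Z^{n_0})$ is finitely generated.

**Step 8. Splitting off a finite-rank piece.** We want $\mathcal D=\mathcal F\oplus\mathcal E$ with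
$$\mathcal F\text{ finitely generated free},\qquad h(\mathcal D)\subseteq\mathcal F,\qquad h(\mathcal E)=0. \tag{5}$$
Let $Y$ be the pure closure in $\mathcal D_{\ge n_0}$ of the group generated by the $\mathcal D_{\ge n_0}$-components of generators of $h(\mathcal D)$. It has finite rank $r$. Finitely many coordinates separate the points of its (finite-dimensional) $\mathbb Q$-span, so $Y$ embeds in some $\mathbb Z^N$ and is finitely generated free.

*$Y$ is a summand of $\mathcal D_{\ge n_0}$.* Let $r\ge1$, let $y_1,\dots,y_r$ be a basis of $Y$, and consider the $r\times\omega$ matrix with these rows. If a prime $p$ divided all its $r\times r$ minors, the rows would be linearly dependent mod $p$: $\sum c_iy_i=pz$ with $z\in\mathbb Z^\omega$ and not all $c_i$ divisible by $p$. Then $z\in\mathcal D$ by purity, so $z\in\mathcal D_{\ge n_0}$, so $z\in Y$ by purity of $Y$; comparing coefficients, $p\mid c_i$ for all $i$, a contradiction. So the minors have no common prime divisor, and finitely many of them have gcd $1$. For $N$ large enough to contain their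 columns, the projection to the first $N$ coordinates is injective on $Y$, and its image is a summand of $\mathbb Z^N$ by the Smith normal form (the product of the invariant factors is the gcd of the $r\times r$ minors, which is $1$). Composing this projection with a retraction of $\mathbb Z^N$ onto the image and with the inverse isomorphism back to $Y$ gives a retraction $\mathcal D_{\ge n_0}\to Y$.

Write $\mathcal D_{\ge n_0}=Y\oplus\mathcal E$ and $\mathcal F=\mathbb Z^{n_0}\oplus Y$. Then (5) holds.

**Step 9. Straightening $\theta$.** We compose $\theta$ with an automorphism $\sigma$ of $G_\omega$ so that $\mathcal E$-components are preserved. Write $v''$ for the $\mathcal E$-component of $v\in\mathcal D$. Write $z\in G_\omega=G+K^G_\omega$ as $z=(\kappa_Gw_0+g,x)$ with $g\in G$ and $w_0+K=\omega(x)$. As $\chi\kappa_G=0$, the second coordinate of $\theta(z)$ is $\chi(g)+x+h(x)$, whose $\mathcal E$-component is $\chi(g)''+x''$. The term $\chi(g)''$ is the disturbance to be removed.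

Since $\chi(K)=0$, the map $g\mapsto\chi(g)''$ induces $\bar\chi'':G/K\to\mathcal E$. Its image $I$ is a countable subgroup of $\mathbb Z^\omega$, hence free by (F3). As $K^G_\omega\to\mathcal D$ is onto, there is a homomorphism $l:I\to K^G_\omega$ such that $l(i)$ has second coordinate $i$. Let $c:G_\omega\to G_\omega/K^G_\omega=G/K$, so $c(z)=g+K$ in the notation above. Put
$$\sigma=1-l\bar\chi''c .$$
Since $cl=0$, we have $(l\bar\chi''c)^2=0$, so $\sigma\in\mathrm{Aut}(G_\omega)$. The second coordinate of $\theta(l(i))$ is $i+h(i)=i$, as $i\in\mathcal E$. So the $\mathcal E$-component of the second coordinate of $\theta\sigma(z)$ is $\chi(g)''+x''-\chi(g)''=x''$. Therefore $\theta\sigma$ maps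
$$G_{\mathcal F}=\{(w,x)\in G_\omega:x\in\mathcal F\}\quad\text{onto}\quad H_{\mathcal F}=\{(w,x)\in H_\omega:x\in\mathcal F\}.$$
Moreover $\theta\sigma=\theta$ on $K$, as $c(K)=0$.

**Step 10. Removing the free piece.** Finally we cancel $\mathcal F$ with control on the intersection, using Lemma 1.2. As $\mathcal F$ is free and $G_{\mathcal F}\to\mathcal F$ is onto with kernel $G$, we have $G_{\mathcal F}=G\oplus F_G$, and likewise $H_{\mathcal F}=H\oplus F_H$, with $F_G\cong F_H\cong\mathcal F$. Apply Lemma 1.2 to $H_{\mathcal F}=\theta\sigma(F_G)\oplus\theta\sigma(G)=F_H\oplus H$. We get an isomorphism $\psi_1:\theta\sigma(G)\to H$ that is the identity on $\theta\sigma(G)\cap H$, which contains $\theta\sigma(K)=\theta(K)$. Put $\psi=\psi_1\theta\sigma|_G:G\to H$. It is an isomorphism, and for $k\in K$ it satisfies $\psi(k)=\theta(k)=\tau_1(k)$. By (4), $m(\psi(k)-k)=0$. This proves Proposition 5.1. $\square$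

## 7. Four lemmas on torsion

For a prime $p$ and $l<\omega$ put
$$U^p_l(X)=(p^lX)[p]\,/\,(p^{l+1}X)[p],$$
a functor additive over direct sums; we omit $p$ when it is clear. For example $U^p_l(\mathbb Z/p^k)$ is $\mathbb Z/p$ if $l=k-1$ and $0$ otherwise. So for a direct sum of cyclic $p$-groups, $\dim U_l$ counts the summands of order $p^{l+1}$. The *$p$-height* of $x$ is the largest $n$ with $x\in p^nX$, if it exists. The *socle* of a $p$-group $X$ is $X[p]$; a homomorphism that is injective on the socle of a $p$-group is injective on the group.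

**Lemma 7.1.** If $A$ is countable and cancellable, all $U^p_l(A)$, $l<\omega$, are finite.

*Proof.* If $U_l^p(A)$ is infinite, pick $a_i$ $(i<\omega)$ with $p^la_i\in A[p]$ independent modulo $(p^{l+1}A)[p]$. The map $(\mathbb Z/p^{l+1})^{(\omega)}\to A$ sending the generators to the $a_i$ is injective on the socle, hence injective. Let $B$ be its image. The nonzero elements of $B[p]$ lie in $p^lB$ and not in $p^{l+1}A$. So if $0\ne b\in B[p]\cap p^nA$, then $n\le l$ and $b\in p^lB\subseteq p^nB$; by Lemma 3.1, $B$ is pure. It is bounded, hence a summand by (F1). By Lemma 1.3(b) it is cancellable, which contradicts Lemma 1.3(c). $\square$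

**Definition 7.2.** A group $\Theta$ is *of finite type* if $\Theta\cong\bigoplus_{p,k}(\mathbb Z/p^k)^{r_{p,k}}$ with all $r_{p,k}<\infty$.

Finite groups are of finite type, and so is the infinite group $\bigoplus_p\mathbb Z/p$.

**Lemma 7.3.** Let $A$ be countable with all $U^p_l(A)$ finite. There are $\Theta$ of finite type and $\iota:\Theta\to A$ with $\iota(\Theta[m])=A[m]$ for all $m\ge1$.

*Proof.* Fix $p$. The subgroups $V_n=A[p]\cap p^nA$ have finite index in $V_0=A[p]$, as $V_n/V_{n+1}=U_n^p(A)$.

First, there is a basis $(c_j)$ of $A[p]$ such that for each $n$ almost all $c_j$ lie in $V_n$. Enumerate $A[p]=\{w_1,w_2,\dots\}$ (with repetitions if finite). Begin with $C=\emptyset$. At step $t\ge1$ we have a finite independent set $C$ with $\mathrm{span}(C)+V_{t-1}=A[p]$. Write $w_t=s+v$ with $s\in\mathrm{span}(C)$, $v\in V_{t-1}$, and add $v$ to $C$ if it is not already in the span. Then add finitely many elements of $V_{t-1}$ that represent a basis of the finite space $A[p]/(\mathrm{span}(C)+V_t)$. Independence is kept, and now $\mathrm{span}(C)+V_t=A[p]$.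 Elements added at steps $>n$ lie in $V_n$, and every $w_t$ lies in the final span.

Index the basis by $j=0,1,2,\dots$ and let $N_j=1+\max\{n\le j:c_j\in V_n\}$. The map $j\mapsto N_j$ is finite-to-one. Choose $b_j\in A$ with $p^{N_j-1}b_j=c_j$. Let $S_k=\mathrm{span}\{c_j:N_j<k\}$, a finite group. Let $X_k\subseteq A[p^k]$ be the finite set consisting of the $b_j$ with $N_j=k$ and, for each $c\in S_k\cap p^{k-1}A$, one $x_c$ with $p^{k-1}x_c=c$. Put $\Theta_p=\bigoplus_{k\ge1}\bigoplus_{x\in X_k}\mathbb Z/p^k$, and let $\iota$ send each generator to the corresponding $x$.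

We show $A[p^k]=\iota(\Theta_p[p^k])$ by induction on $k$; the inclusion $\supseteq$ is clear. For $k=1$: $c_j=p^{N_j-1}b_j$ is the image of an element of order $p$ in a summand $\mathbb Z/p^{N_j}$. For $k>1$ and $x\in A[p^k]$ write $p^{k-1}x=\sum a_jc_j$. Put $x_1=x-\sum_{N_j\ge k}a_jp^{N_j-k}b_j$. Then $c:=p^{k-1}x_1=\sum_{N_j<k}a_jc_j\in S_k\cap p^{k-1}A$, and $x_1-x_c\in A[p^{k-1}]=\iota(\Theta_p[p^{k-1}])$. The elements $p^{N_j-k}b_j$ (with $N_j\ge k$) and $x_c$ lie in $\iota(\Theta_p[p^k])$, so $x$ does.

Put $\Theta=\bigoplus_p\Theta_p$. For general $m$ use $A[m]=\bigoplus_{p\mid m}A[p^k]$ with $p^k$ the exact power of $p$ in $m$. $\square$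

**Lemma 7.4.** If $\Theta$ is of finite type, $\mathrm{End}(\Theta)$ has sr1.

*Proof.* $\mathrm{End}(\Theta)=\prod_p\mathrm{End}(\Theta_p)$ over the primary components, and sr1 passes to products. So let $\Theta$ be a $p$-group; all $\dim U_l(\Theta)$ are finite. Let $ax+by=1$. Put $N=\Theta\oplus\Theta$, let $\pi:N\to\Theta$ be the first projection and $\kappa=(a,b):N\to\Theta$, that is, $\kappa(t,t')=at+bt'$. Both are split surjections; $\kappa$ has the section $t\mapsto(xt,yt)$. We look for $z$ such that $a+bz$ is bijective. Since $\kappa(t,zt)=(a+bz)t$, this amounts to finding a subgroup of $N$, the graph of $z$, on which both $\pi$ and $\kappa$ are bijective onto $\Theta$. We build it by a back-and-forth argument.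

Call a finite subgroup $C\le N$ *good* if $\pi|_C$ and $\kappa|_C$ are injective with pure images.

*Extension: if $C$ is good and $\theta\in\Theta$, there is a good $C_1\supseteq C$ with $\theta\in\pi(C_1)$.*

Let $W=\pi(C)$, a finite pure subgroup, hence a summand by (F1). A complement is a direct sum of cyclic groups by (F2), so $\Theta=W\oplus V\oplus\Theta''$ with $V$ finite and $\theta\in W\oplus V$. Let $\sigma$ be a section of $\pi$ and $D=\ker\pi$, so $N=\sigma\Theta\oplus D$. We seek $\delta:V\to D$ such that
$$C_1=C+\{\sigma v+\delta v:v\in V\}$$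
is good. Clearly $\pi(C_1)=W\oplus V$ is pure (it is a summand), and $\pi|_{C_1}$ is injective: if $\pi(c)+v=0$, then $v=0$ and $\pi(c)=0$, so $c=0$. Define $u_1:W\oplus V\to\Theta$ by $u_1|_W=u:=\kappa(\pi|_C)^{-1}$ and $u_1|_V=\kappa(\sigma+\delta)$. Then $\kappa|_{C_1}=u_1\pi|_{C_1}$, so we need $u_1$ to be injective with pure image.

For this it suffices that the induced map $U_l(W)\oplus U_l(V)\to U_l(\Theta)$ is injective for all $l$. Indeed, then each nonzero socle element of the finite group $W\oplus V$, of height $l$ there, has nonzero class in $U_l(W\oplus V)$, so its image has height exactly $l$ in $\Theta$. Hence $u_1$ is injective, and its image is pure by Lemma 3.1.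

Fix $l$. As $u$ is injective with pure image, $U_l(W)\to U_l(\Theta)$ is injective: if $w\in(p^lW)[p]$ and $u(w)\in p^{l+1}\Theta$, then $u(w)\in p^{l+1}u(W)$ and $w\in p^{l+1}W$. Let $\bar U=U_l(\Theta)/u(U_l(W))$, and read all images under $\kappa$ in $\bar U$. The map $\kappa:U_l(N)=\sigma U_l(\Theta)\oplus U_l(D)\to U_l(\Theta)$ is onto, since $\kappa$ is split. Let $B'=\kappa U_l(D)\subseteq\bar U$.

We claim $\kappa\sigma U_l(W)\subseteq B'$. Let $w\in(p^lW)[p]$ and $c\in C$ with $\pi c=w$. Then $c\in(p^lC)[p]$, as $\pi|_C$ is an isomorphism onto $W$. So $c-\sigma w\in(p^lN)[p]\cap D=(p^lD)[p]$, while $\kappa c=u(w)$ vanishes in $\bar U$. Hence $\kappa\sigma w=-\kappa(c-\sigma w)\in B'$ in $\bar U$.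

Put $T=\kappa\sigma U_l(V)+B'$. Then $\bar U=T+\kappa\sigma U_l(\Theta'')$, so
$$\dim T\ge\dim\bar U-\dim U_l(\Theta'')=\dim U_l(\Theta)-\dim U_l(W)-\dim U_l(\Theta'')=\dim U_l(V).$$
Here finiteness of the dimensions is used. Let $V_0=\{v\in U_l(V):\kappa\sigma v\in B'\}$ and $U_l(V)=V_0\oplus V_1$. Then $\dim T=\dim V_1+\dim B'$, so $\dim V_0\le\dim B'$. Choose an injective linear $j:V_0\to B'$, and a linear $\delta_l:U_l(V)\to U_l(D)$ that is zero on $V_1$ and satisfies $\kappa\delta_l=j-\kappa\sigma$ on $V_0$; this is possible since $j-\kappa\sigma$ maps $V_0$ into $B'=\kappa U_l(D)$. Now $\kappa(\sigma+\delta_l):U_l(V)\to\bar U$ equals $j$ on $V_0$ and $\kappa\sigma$ on $V_1$, and the latter is injective modulo $B'$. So $\kappa(\sigma+\delta_l)$ is injective. Therefore $U_l(W)\oplus U_l(V)\to U_l(\Theta)$ is injective if $\delta$ induces $\delta_l$.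

All $\delta_l$ are realized by one $\delta$: write $V=\bigoplus\langle v_i\rangle$ with $v_i$ of order $p^{l_i+1}$. Then $U_l(V)$ has the basis $\{[p^lv_i]:l_i=l\}$. Let $\delta(v_i)=d_i\in D$ with $p^{l_i}d_i\in D[p]$ representing $\delta_{l_i}([p^{l_i}v_i])$; this defines a homomorphism since $p^{l_i+1}d_i=0$. This proves the extension property.

The argument used only that $\pi$ and $\kappa$ are split surjections $N\to\Theta$, so by symmetry we may also catch any $\theta$ in $\kappa(C_1)$. Begin with $C_0=0$ and alternate along enumerations of the countable group $\Theta$. On $C_\infty=\bigcup C_n$ both $\pi$ and $\kappa$ are bijective onto $\Theta$. So $C_\infty$ is the graph of some $z\in\mathrm{End}(\Theta)$, and $a+bz=\kappa(\pi|_{C_\infty})^{-1}\in\mathrm{Aut}(\Theta)$. $\square$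

**Lemma 7.5.** If all $U^p_l(X)$ ($p$ prime, $l<\omega$) are finite and $m\ge1$, then $X=E\oplus X'$ with $E$ finite and $X'[m]\subseteq mX'$.

*Proof.* Let $p\mid m$ and let $p^k$ be the exact power of $p$ in $m$. For $l<2k$ choose finitely many $a_{l,i}$ such that the $p^la_{l,i}\in X[p]$ represent a basis of $U_l^p(X)$. Consider $\bigoplus_{l,i}\mathbb Z/p^{l+1}\to X$, generators to the $a_{l,i}$. A nonzero socle element $\sum c_{l,i}p^la_{l,i}$ has $p$-height exactly the least $l$ with some $c_{l,i}\not\equiv0\pmod p$, both in the source and in $X$. So the map is injective, and its image $E_p$ is pure by Lemma 3.1. The finite group $E=\bigoplus_{p\mid m}E_p$ is pure: if $e\in E\cap nX$, its $p$-components are multiples of $e$, so they lie in $nX\cap E_p=nE_p$. By (F1), $X=E\oplus X'$.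

Comparing dimensions, $U^p_l(X')=0$ for $l<2k$, so $X'[p]\subseteq p^{2k}X'$. By induction on $j\le k$ we get $X'[p^j]\subseteq p^{2k-j+1}X'$: if $x\in X'[p^j]$ with $j\geq 2$, then $p^{j-1}x=p^{2k}y$ for some $y\in X'$, and $x-p^{2k-j+1}y\in X'[p^{j-1}]\subseteq p^{2k-j+2}X'$. Hence $X'[p^k]\subseteq p^kX'$. Write $m=p^kq$ and choose $u$ with $uq\equiv1\pmod{p^k}$. If $x=p^ky\in X'[p^k]$, then $x=uqx=m(uy)$. So $X'[p^k]\subseteq mX'$ for each $p\mid m$, and $X'[m]$ is the sum of these groups. $\square$

## 8. Proof of Theorem A′ with torsion present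

Let $A$ be as in Theorem A′, $R=\mathrm{End}(A)$, $\alpha,\alpha'\in R$, $e=1-\alpha'\alpha$. We look for $\zeta$ with $\alpha+\zeta e\in R^\times$, which is (l). We follow the torsion-free argument of Section 5, but Proposition 5.1 now makes $\psi$ the identity on $K$ only up to elements killed by $m$. To extend these errors from $K$ to $G$ we want $K$ to be pure, and an extra summand $\Theta$ achieves that.

**Step 1. The decomposition.** This step encodes $\alpha,\alpha'$. By Lemma 7.1 we can take $\Theta,\iota$ from Lemma 7.3; let $\varphi:P\to A$ be onto with $P$ free and countable. Put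
$$G=A\oplus P\oplus\Theta,\quad\beta=(e,\varphi,\iota):G\to A,\quad\gamma(a)=(a,0,0),\quad M=A\oplus G,\quad f=(\alpha,\gamma):A\to M,\quad g=(\alpha',\beta):M\to A .$$
Then $gf=\alpha'\alpha+e=1$, so $M=A\oplus G=f(A)\oplus H$ with $H=\ker g$, and $K=G\cap H=\ker\beta$. The group $M$ is countable and reduced, and $\beta$ is onto.

*$K$ is pure in $G$:* if $nx\in K$, then $\beta x\in A[n]$, so $\beta x=\iota t$ with $t\in\Theta[n]$. Then $x-t\in K$ and $n(x-t)=nx$.

Take $\psi,m$ from Proposition 5.1. Write elements of $M$ as $(c,a,q,t)\in A\oplus A\oplus P\oplus\Theta$, so that $G$ is given by $c=0$, and write $\psi=(\psi_c,\psi_a,\psi_P,\psi_t)$.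

**Step 2. The $P$-coordinate is preserved, and we get an automorphism of $X=A\oplus\Theta$.** This removes the auxiliary $P$. The map $\psi_P-\pi_P:G\to P$, where $\pi_P$ is the projection, vanishes on $K$, because its values there are torsion and $P$ is free. So it factors through $G/K\cong A$. As $\mathrm{Hom}(A,\mathbb Z)=0$, it is $0$. So $\psi_P=\pi_P$, and $\psi$ restricts to an isomorphism of $X:=A\oplus\Theta=\ker\pi_P|_G$ onto $H_0=H\cap M_0$, where $M_0=A\oplus A\oplus\Theta$ is the set of elements with $q=0$. Since $f(A)\subseteq M_0$, we have $M_0=f(A)\oplus H_0$. The map $(c,a,t)\mapsto(c-\alpha a,t)$ sends $M_0$ onto $X$ with kernel $f(A)$, so it is an isomorphism on $H_0$. Hence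
$$\mathcal A:X\to X,\qquad\mathcal A(x)=(\psi_c(x)-\alpha\psi_a(x),\ \psi_t(x))$$
is an automorphism.

**Step 3. Isolating the torsion error.** Here we compare $\mathcal A$ with a map that factors suitably, up to an error killed by $m$. Let
$$\varepsilon:G\to X,\qquad\varepsilon(x)=(\psi_c(x)-\alpha(\psi_a(x)-x_a),\ \psi_t(x)-x_t).$$
By the choice of $\psi$, $m\varepsilon(K)=0$. We extend $\varepsilon|_K$ to $G$ with values in $X[m]$. As $K$ is pure, $K\cap mG=mK$, so $K/mK$ embeds in $G/mG$. The image is pure: let $k\in K$ with $k\in nG+mG=dG$, $d=\gcd(n,m)=un+vm$; then $k=dk'$ with $k'\in K$ by purity of $K$, so $k\equiv n(uk')\pmod{mG}$. Being bounded, the image is a summand of $G/mG$ by (F1). The map $\varepsilon|_K:K\to X[m]$ kills $mK$, so it extends to $\eta:G\to X[m]$. Now $\varepsilon-\eta$ kills $K$, so $\varepsilon-\eta=\bar\varepsilon\beta$ with $\bar\varepsilon:A\to X$.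

Put $w=\beta|_X=(e,\iota):X\to A$, $a_0=\mathrm{diag}(-\alpha,1):X\to X$ and $\eta_0=\eta|_X$. From the definitions $\varepsilon|_X=\mathcal A-a_0$. So
$$y:=a_0+\bar\varepsilon w=\mathcal A-\eta_0=\mathcal A(1-\delta),\qquad\delta=\mathcal A^{-1}\eta_0,\quad m\delta=0. \tag{6}$$
In the torsion-free case $\eta=0$ and $y$ is an automorphism. In general we must change $\bar\varepsilon$.

**Step 4. Claim: $a_0+\bar\varepsilon'w\in\mathrm{Aut}(X)$ for some $\bar\varepsilon':A\to X$.** This step absorbs the error $\delta$. Let $j:A\to X$ be the inclusion and let $\pi_A,\pi_\Theta$ be the projections of $X$. Put $\rho_0=\mathrm{diag}(-\alpha',1)-j\iota\pi_\Theta$. As $\pi_\Theta a_0=\pi_\Theta$,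
$$\rho_0a_0+jw=\mathrm{diag}(\alpha'\alpha,1)-j\iota\pi_\Theta+j(e\pi_A+\iota\pi_\Theta)=1_X .$$
Hence $\rho_0y+(j-\rho_0\bar\varepsilon)w=\rho_0a_0+jw=1$, that is, by (6),
$$\rho'(1-\delta)+\tau'w=1,\qquad\rho'=\rho_0\mathcal A,\quad\tau'=j-\rho_0\bar\varepsilon. \tag{7}$$

All $U^p_l(X)=U^p_l(A)\oplus U^p_l(\Theta)$ are finite. By Lemma 7.5, $X=E\oplus X'$ with $E$ finite and $X'[m]\subseteq mX'$. The $X'X'$-entry $\delta''$ of $\delta$ maps $X'$ into $X'[m]$ and kills $mX'\supseteq X'[m]$, so $\delta''^2=0$, and $s:=1-\delta''$ is invertible. Write $1-\delta=\begin{pmatrix}p&q\\r&s\end{pmatrix}$ with respect to $E\oplus X'$. As in (2),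
$$1-\delta=L\begin{pmatrix}\kappa&0\\0&1\end{pmatrix}V,\quad L=\begin{pmatrix}1&qs^{-1}\\0&1\end{pmatrix},\quad\kappa=p-qs^{-1}r\in\mathrm{End}(E),\quad V=\begin{pmatrix}1&0\\r&s\end{pmatrix},$$
with $L,V\in\mathrm{Aut}(X)$. Put $\rho_2=V\rho'L$, $\tau_2=V\tau'$, $w_2=wV^{-1}$. Conjugating (7) by $V$ gives $\rho_2\,\mathrm{diag}(\kappa,1)+\tau_2w_2=1$. With $i_E,\pi_E$ the inclusion and projection of $E$, the $EE$-entry of this reads
$$(\pi_E\rho_2i_E)\,\kappa+\pi_E\tau_2w_2i_E=1_E .$$
By Lemma 7.4, $\mathrm{End}(E)$ has sr1. So (l), applied to $\kappa$ and $\pi_E\rho_2i_E$, gives $\varepsilon_0\in\mathrm{End}(E)$ with $\kappa+\varepsilon_0\pi_E\tau_2w_2i_E\in\mathrm{Aut}(E)$. Put $\varepsilon_2=i_E\varepsilon_0\pi_E\tau_2:A\to X$. Then $\mathrm{diag}(\kappa,1)+\varepsilon_2w_2$ is upper triangular with invertible diagonal entries, hence invertible. With $\bar\varepsilon'=\bar\varepsilon+\mathcal AL\varepsilon_2$,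
$$a_0+\bar\varepsilon'w=y+\mathcal AL\varepsilon_2w=\mathcal AL\bigl(\mathrm{diag}(\kappa,1)+\varepsilon_2w_2\bigr)V\in\mathrm{Aut}(X).$$

**Step 5. Removing $\Theta$.** Finally we pass from an automorphism of $A\oplus\Theta$ to one of $A$. Write $\bar\varepsilon'=(\zeta,s)$ with $\zeta\in R$ and (a new) $s:A\to\Theta$. Then
$$B=a_0+\bar\varepsilon'w=\begin{pmatrix}\zeta e-\alpha&\zeta\iota\\se&1+s\iota\end{pmatrix}\in\mathrm{Aut}(A\oplus\Theta).$$
Let $(b_{ij})=B^{-1}$. The $(2,2)$ entry of $BB^{-1}=1$ is $B_{22}b_{22}+(se\,b_{12})\cdot1=1_\Theta$. By Lemma 7.4 there is $z\in\mathrm{End}(\Theta)$ with $\nu:=B_{22}+se\,b_{12}z\in\mathrm{Aut}(\Theta)$. The matrix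
$$B\begin{pmatrix}1&b_{12}z\\0&1\end{pmatrix}=\begin{pmatrix}B_{11}&B_{12}+B_{11}b_{12}z\\se&\nu\end{pmatrix}$$
is invertible with invertible $(2,2)$ entry $\nu$, so by (2) its Schur complement
$$(\zeta e-\alpha)-(B_{12}+B_{11}b_{12}z)\,\nu^{-1}s\,e=-(\alpha+\zeta''e),\qquad\zeta''=-\zeta+(B_{12}+B_{11}b_{12}z)\nu^{-1}s\in R,$$
is a unit of $R$. So $\alpha+\zeta''e\in R^\times$. Since $\alpha,\alpha'$ were arbitrary, (l) holds and $R$ has sr1. This proves Theorem A′, and with it Theorem A. $\square$

## 9. Stable range 1 as transitivity of a Polish group action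

Let $A$ be a countable group and $R=\mathrm{End}(A)$. By definition sr1 is a $\Pi^1_2$ condition: for all $\alpha,\alpha'$ there is $\zeta$ (with a unit inverse). To get a $\Sigma^1_2$ form we want one real $c$ whose correctness is a $\Pi^1_1$ matter. A first attempt is to let $c$ list countably many $\zeta$'s that suffice for all $\alpha,\alpha'$. This fails already for $A=\bigoplus_p\mathbb Z/p$, where $R=\prod_p\mathbb F_p$ has sr1. Given any $\zeta_0,\zeta_1,\dots\in R$, let $\alpha'=0$ and let $\alpha$ have $p_i$-th coordinate $-(\zeta_i)_{p_i}$, where $p_i$ is the $i$-th prime. Then $e=1$, and $\alpha+\zeta_ie$ has $p_i$-th coordinate $0$, so no $\zeta_i$ works. A dense list does not help: units are not open, so being near a good $\zeta$ is worthless.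

The way out is to express sr1 as transitivity of Polish groups acting on Polish spaces. Transitivity can be certified by *approximate* statements about a countable dense subgroup, because of Effros' theorem in one direction and a back-and-forth lemma in the other.

**The setting.** Give $R$ the topology of pointwise convergence ($A$ discrete); it is closed in $A^A$, and addition and composition are continuous, so $R$ is a Polish ring. Give $R^\times$ the topology of the pairs $(u,u^{-1})$; it is a Polish group. Let $\Phi_0\subseteq\Phi_1\subseteq\cdots$ be finite sets exhausting $A$.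

For $e\in R$ put $\Delta=\mathrm{diag}(1,e)$. On $M_2(R)$ consider the operation
$$\xi*\xi'=\xi+\xi'+\xi\Delta\xi' .$$
It is associative with unit $0$, and
$$1+\Delta(\xi*\xi')=(1+\Delta\xi)(1+\Delta\xi'),\qquad1+(\xi*\xi')\Delta=(1+\xi\Delta)(1+\xi'\Delta). \tag{8}$$
Let $\Lambda_e$ be the group of $*$-invertible elements, with the topology of the pairs $(\xi,\xi^{-1})$, where $\xi^{-1}$ is the $*$-inverse. It is a Polish group, as these pairs form a closed subset of $M_2(R)^2$. For $e=1$ the map $\xi\mapsto1+\xi$ identifies $\Lambda_1$ with $GL_2(R)$.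

*We have $\xi\in\Lambda_e$ if and only if $1+\Delta\xi\in GL_2(R)$, and then*
$$\xi^{-1}=-\xi(1+\Delta\xi)^{-1},\qquad(1+\Delta\xi)^{-1}=1+\Delta\xi^{-1}.$$
One direction and the last formula follow from (8). Conversely let $1+\Delta\xi$ be invertible and $\eta=-\xi(1+\Delta\xi)^{-1}$. Then $\xi*\eta=\xi+(1+\xi\Delta)\eta=\xi-\xi(1+\Delta\xi)(1+\Delta\xi)^{-1}=0$, using $(1+\xi\Delta)\xi=\xi(1+\Delta\xi)$, and $\eta*\xi=\xi+\eta(1+\Delta\xi)=0$.

*The sets $V_n=\{\xi\in\Lambda_e:\text{all }\xi_{ij}\text{ vanish on }\Phi_n\}$ are open subgroups forming a neighborhood base of the identity.* If $\xi,\xi'$ kill $\Phi_n$, so does $\xi*\xi'$. If $\xi$ kills $\Phi_n$, so does $\xi^{-1}=-\xi-\xi^{-1}\Delta\xi$. So requiring that both $\xi$ and $\xi^{-1}$ kill $\Phi_n$ is the same as $\xi\in V_n$.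

Let $\Lambda_e$ act on the Polish space
$$Z_e=\{(r,s):\ r\in R^2\text{ a row},\ s\in R^2\text{ a column},\ r\Delta s=1\},\qquad\xi\cdot(r,s)=\bigl(r(1+\Delta\xi)^{-1},\ (1+\xi\Delta)s\bigr).$$
The condition reads $r_1s_1+r_2es_2=1$. It is preserved since $\Delta(1+\xi\Delta)=(1+\Delta\xi)\Delta$; by (8) this is an action, and it is continuous since $(1+\Delta\xi)^{-1}=1+\Delta\xi^{-1}$. Let $z_0=((1,0),(1,0)^T)\in Z_e$.

We use three kinds of elements: $E_{12}(\nu)$ and $E_{21}(\nu)$ with $\nu\in R$, which have the single nonzero entry $\nu$ in position $12$, resp. $21$, and $d(u)=\mathrm{diag}(u-1,0)$ with $u\in R^\times$. They lie in $\Lambda_e$, since $1+\Delta\xi$ is unitriangular, resp. $\mathrm{diag}(u,1)$. One checks $E_{ij}(\nu)^{-1}=E_{ij}(-\nu)$ and $d(u)^{-1}=d(u^{-1})$. Let $\Lambda_e'$ be the subgroup that they generate.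

**Lemma 9.1.** If $R$ has sr1, $\Lambda'_e$ is transitive on $Z_e$ for all $e\in R$. If $\Lambda_e$ is transitive on $Z_e$ for all $e\in R$, then $R$ has sr1.

*Proof.* Let $R$ have sr1 and $(r,s)\in Z_e$, so $r_1s_1+(r_2e)s_2=1$. Then $u=r_1+r_2e\mu\in R^\times$ for some $\mu$. The action on rows is $r\mapsto r(1+\Delta\xi^{-1})$. Acting by $E_{21}(-\mu)$ turns the row into
$$(r_1,r_2)\begin{pmatrix}1&0\\e\mu&1\end{pmatrix}=(u,r_2);$$
then $E_{12}(u^{-1}r_2)$ turns it into $(u,r_2-u\,u^{-1}r_2)=(u,0)$, and $d(u)$ into $(1,0)$. Now the relation $r\Delta s=1$ forces the column to be $(1,s_2')^T$. Acting by $E_{21}(-s_2')$ leaves the row $(1,0)$ fixed and turns the column into $(1,s_2'-s_2')^T=(1,0)^T$. So $(r,s)$ lies in the orbit of $z_0$.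

Conversely let $\alpha,\alpha'\in R$ and $e=1-\alpha'\alpha$. Then $z=((\alpha',1),(\alpha,1)^T)\in Z_e$, as $\alpha'\alpha+e=1$. By assumption $\xi\cdot z_0=z$ for some $\xi\in\Lambda_e$. The columns give $1+\xi_{11}=\alpha$ and $\xi_{21}=1$, so
$$g:=1+\Delta\xi=\begin{pmatrix}\alpha&\xi_{12}\\e&1+e\xi_{22}\end{pmatrix}\in GL_2(R),$$
and the rows give $(\alpha',1)g=(1,0)$. So $\begin{pmatrix}1&0\\\alpha'&1\end{pmatrix}g=\begin{pmatrix}\alpha&\xi_{12}\\1&0\end{pmatrix}$ is invertible. Subtracting $\alpha$ times the second row from the first, $\begin{pmatrix}0&\xi_{12}\\1&0\end{pmatrix}$ is invertible, so $\xi_{12}\in R^\times$. The second entry of $(\alpha',1)g$ gives $\alpha'\xi_{12}+1+e\xi_{22}=0$, so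
$$\alpha'+(1-\alpha'\alpha)\,\xi_{22}\xi_{12}^{-1}=-\xi_{12}^{-1}\in R^\times .$$
This is (r) for the pair $(\alpha',\alpha)$. As the pair was arbitrary, $R$ has sr1 by Lemma 4.1. $\square$

**Lemma 9.2.** Let a Polish group $\Gamma$ act continuously on a Polish space $Z$ so that $\overline{Vz}$ is a neighborhood of $z$ for all $z\in Z$ and all open $V\ni1$. Then every orbit is clopen.

*Proof.* Let $y\in\overline{\Gamma z}$; we show $y\in\Gamma z$ by moving $z$ and $y$ towards each other in turn. Fix complete compatible metrics $\rho$ on $\Gamma$ and $d$ on $Z$. Put $g_0=h_0=1$, $z_0=z$, $y_0=y$, $V_0=\Gamma$. Suppose $z_i=g_iz$ and $y_i=h_iy$ are given with $y_i\in\overline{V_iz_i}$. Choose an open $W_i\ni1$ with $\rho(wh_i,h_i)<2^{-i}$ for $w\in W_i$. As $\overline{W_iy_i}$ is a neighborhood of $y_i\in\overline{V_iz_i}$, there is $v\in V_i$ with $z_{i+1}:=vz_i\in\overline{W_iy_i}$; put $g_{i+1}=vg_i$. Choose an open $V_{i+1}\ni1$ with $\rho(v'g_{i+1},g_{i+1})<2^{-i}$ for $v'\in V_{i+1}$. As $\overline{V_{i+1}z_{i+1}}$ is a neighborhood of $z_{i+1}\in\overline{W_iy_i}$,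 there is $w\in W_i$ with $y_{i+1}:=wy_i\in\overline{V_{i+1}z_{i+1}}$ and $d(y_{i+1},z_{i+1})<2^{-i}$; put $h_{i+1}=wh_i$. The sequences $(g_i)$ and $(h_i)$ are Cauchy, so $g_i\to g$ and $h_i\to h$. Then $z_i\to gz$, $y_i\to hy$ and $gz=hy$, so $y=h^{-1}gz\in\Gamma z$. Hence orbits are closed. By hypothesis (with $V=\Gamma$), $\overline{\Gamma z}=\Gamma z$ is a neighborhood of each of its points, so orbits are open. $\square$

**The certificate.** For $c=((\nu_i)_i,(u_i,u_i^{-1})_i)$ with $\nu_i\in R$ and $u_i\in R^\times$, let $\Lambda^c_e$ be the countable subgroup of $\Lambda_e$ generated by all $E_{12}(\nu_i)$, $E_{21}(\nu_i)$, $d(u_i)$. For $z,z'\in Z_e$ say "$z=z'$ on $\Phi_l$" if all four components agree on $\Phi_l$. Let $T(c)$ say: for all $e\in R$ and all $z\in Z_e$,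

(D) $\ \forall z'\in Z_e\ \forall l\ \exists\lambda\in\Lambda_e^c$: $\lambda z=z'$ on $\Phi_l$;

(L) $\ \forall n\,\exists k\,\forall z'\in Z_e\,\bigl[z'=z\text{ on }\Phi_k\ \Rightarrow\ \forall l\ \exists\lambda\in\Lambda_e^c\cap V_n:\ \lambda z=z'\text{ on }\Phi_l\bigr]$.

The elements $\lambda$ are given by words in the generators and their inverses, and $E_{ij}(\nu)^{-1}=E_{ij}(-\nu)$, $d(u)^{-1}=d(u^{-1})$ with $u_i^{-1}$ part of $c$. So "$\exists\lambda$" is a number quantifier, and the relations "$\lambda z=z'$ on $\Phi_l$" and "$\lambda\in V_n$" are arithmetical in the data. The quantifiers over $e,z,z'$ are universal real quantifiers, and $\Pi^1_1$ is closed under number quantifiers. Hence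
$$T(c)\text{ is a }\Pi^1_1\text{ condition on }(A,c). \tag{9}$$

**Lemma 9.3.** If $T(c)$ holds for some $c$, then $R$ has sr1. If $R$ has sr1, then $T(c)$ holds for every $c$ with $(\nu_i)$ dense in $R$ and $(u_i)$ dense in $R^\times$; such $c$ exist.

*Proof.* Assume $T(c)$, let $e\in R$, and let $\Gamma=\overline{\Lambda^c_e}\le\Lambda_e$, a Polish group. By (L), for each $z$ and $n$ the closure of $(\Gamma\cap V_n)z$ contains a neighborhood of $z$. As the $\Gamma\cap V_n$ form a neighborhood base of the identity in $\Gamma$, Lemma 9.2 applies and the orbits of $\Gamma$ are clopen. By (D) every orbit is dense. So $\Gamma$, and hence $\Lambda_e$, is transitive on $Z_e$. As $e$ was arbitrary, $R$ has sr1 by Lemma 9.1.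

Conversely let $R$ have sr1 and let $c$ be dense as stated; such $c$ exist because $R$ and $R^\times$ are separable. Let $e\in R$. The maps $\nu\mapsto E_{ij}(\nu)$ and $u\mapsto d(u)$ are continuous into $\Lambda_e$, as their $*$-inverses $E_{ij}(-\nu)$, $d(u^{-1})$ depend continuously on $\nu\in R$, resp. $u\in R^\times$. So $\Gamma=\overline{\Lambda_e^c}\supseteq\Lambda_e'$ is a Polish group, transitive on $Z_e$ by Lemma 9.1. By (F5), $(V_n\cap\Gamma)z$ is a neighborhood of $z$ for all $z$ and $n$, so it contains all $z'\in Z_e$ that agree with $z$ on some $\Phi_k$. For such $z'=\gamma z$ with $\gamma\in V_n\cap\Gamma$, approximate $\gamma$ by elements of $\Lambda^c_e\cap V_n$, which is dense in $V_n\cap\Gamma$ as $V_n$ is open. This gives (L). Similarly (D) follows from transitivity of $\Gamma$ and density of $\Lambda_e^c$ in $\Gamma$. $\square$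

## 10. The index set: proof of Theorem B

**Step 1. $I_{\rm canc}\in\Delta^1_2$.** This already refutes the conjecture. Being a computable abelian group is an arithmetical property of the index. For a group $A$ with domain $\omega$, let $\mathrm{Dec}$ be the statement about $(D,F,A',B)$, with subgroups coded as subsets of $\omega$, that $A=D\oplus F\oplus A'$, $D$ is divisible, $B$ is a basis of the free group $F$, $A'$ is reduced and $\mathrm{Hom}(A',\mathbb Z)=0$. This is $\Pi^1_1$: the last two conditions say that no real codes a nonzero divisible subgroup of $A'$, resp. a nonzero homomorphism $A'\to\mathbb Z$, and the rest is arithmetical. Let $\mathrm{Fin}$ say that $D$ has finite torsion-free rank, all $D[p]$ are finite, and $B$ is finite; this is arithmetical. By Theorem A,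
$$A\text{ is cancellable}\iff\exists(D,F,A',B)\,[\mathrm{Dec}\wedge\mathrm{Fin}\wedge\mathrm{sr1}(\mathrm{End}\,A')]\iff\forall(D,F,A',B)\,[\mathrm{Dec}\Rightarrow\mathrm{Fin}\wedge\mathrm{sr1}(\mathrm{End}\,A')].$$
The condition $\mathrm{sr1}(\mathrm{End}\,A')$ is $\Sigma^1_2$ by Lemma 9.3 and (9), namely $\exists c\,T(c)$ for the group $A'$. So the first formula is $\Sigma^1_2$. The condition is also $\Pi^1_2$, by its definition, so the second formula is $\Pi^1_2$. Hence $I_{\rm canc}\in\Delta^1_2$.

Computability of $A$ was not used: the set of cancellable groups with domain $\omega$ is a (lightface) $\Delta^1_2$ subset of the space of countable groups.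

**Step 2. The conjecture fails.** The class $\Sigma^1_2$ is closed under $m$-reducibility, and some $\Pi^1_2$ set is not $\Sigma^1_2$. As $I_{\rm canc}\in\Sigma^1_2$, that set is not $m$-reducible to $I_{\rm canc}$. So $I_{\rm canc}$ is not $\Pi^1_2$ $m$-complete.

**Step 3. $I_{\rm canc}\in\Pi^1_1(\mathcal O)$.** For the sharper bound we find both the decomposition and a dense $c$ computably from $\mathcal O$. Recall that $\mathcal O$ is a $\Pi^1_1$ complete set, so it decides all $\Sigma^1_1$ and $\Pi^1_1$ statements about integers, uniformly. We also use the Kleene basis theorem in its uniform form: from an index of a $\Sigma^1_1$ class of reals, $\mathcal O$ decides whether the class is nonempty and, if so, computes a member. (Write the class as a projection of the set of paths of a computable tree; the question whether there is an infinite path through a given node is $\Sigma^1_1$, so $\mathcal O$ computes the leftmost path.)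

Let $A$ be a computable abelian group. Its maximal divisible subgroup $D$ is the union of all divisible subgroups, so it is $\Sigma^1_1$. The subgroup $N=\bigcap\{\ker f:f\in\mathrm{Hom}(A,\mathbb Z)\}$ is $\Pi^1_1$. Both are computable in $\mathcal O$, uniformly in the index of $A$. In any decomposition $A=D\oplus F\oplus A'$ as in Theorem A, the group $D$ is this subgroup, since $F\oplus A'$ is reduced; and $N=D\oplus A'$, since every homomorphism to $\mathbb Z$ kills $D$ and $A'$ while the homomorphisms on $F$ separate points. So $Q:=N/D\cong A'$ has an $\mathcal O$-computable presentation, and $\mathrm{Fin}$, read for $D$ and for $A/N\cong F$ (finite rank meaning finitely generated), is arithmetical in $\mathcal O$.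

Endomorphisms of $A$ preserve $D$ and $N$, so they induce endomorphisms of $Q$. Every endomorphism of $Q\cong A'$ is induced by one of $A$: extend it by $0$ on $D\oplus F$. For finite tuples $(x_i),(y_i)$ in $N$ the class
$$\{r\in\mathrm{End}(A):\ r(x_i)-y_i\in D\ \text{for all }i\}$$
is $\Sigma^1_1$, because $D$ is. It is nonempty exactly if some endomorphism of $Q$ sends each $x_i+D$ to $y_i+D$. Likewise consider the class of pairs $(r,r')\in\mathrm{End}(A)^2$ satisfying finitely many such constraints on $r$ and on $r'$, together with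
$$\forall a\ \bigl[a\notin N\ \vee\ (rr'a-a\in D\ \wedge\ r'ra-a\in D)\bigr].$$
This is $\Sigma^1_1$, because $a\notin N$ is. Its members induce pairs $(u,u^{-1})$ with $u\in\mathrm{End}(Q)^\times$, and all such pairs meeting the constraints arise. By the basis theorem, $\mathcal O$ decides which of these classes are nonempty and computes a member of each nonempty one. So, uniformly in the index, $\mathcal O$ computes a sequence $c$ as in Lemma 9.3 for the group $Q$, dense in $\mathrm{End}(Q)$ and in $\mathrm{End}(Q)^\times$. By Theorem A and Lemma 9.3, $A$ is cancellable if and only if $\mathrm{Fin}$ holds and $T(c)$ holds for $Q$. By (9) this is $\Pi^1_1(\mathcal O)$.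

**Step 4. $\Pi^1_1(\mathcal O)\subseteq\Delta^1_2$.** This places the sharper bound inside the earlier one. The condition $X=\mathcal O$ on a set $X$ is the conjunction of $X\subseteq\mathcal O$, which is $\Pi^1_1$, and $\mathcal O\subseteq X$, which is $\Sigma^1_1$. For a $\Pi^1_1$ relation $P$,
$$P(n,\mathcal O)\iff\exists X\,[X=\mathcal O\wedge P(n,X)]\iff\forall X\,[X=\mathcal O\Rightarrow P(n,X)].$$
The first form is $\Sigma^1_2$ and the second is $\Pi^1_2$. So $\Pi^1_1(\mathcal O)\subseteq\Delta^1_2$, and Theorem B is proved. $\blacksquare$
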